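# Geometric limits of hyperbolic knot complements that do not embed in $\mathbb S^3$

## 1. Knot complements, geometric limits, fillings and linking numbers

All 3-manifolds are oriented unless stated otherwise, and corners are smoothed without comment.

**Definition 1.1 (knot complements).** A *knot complement* is $M_K=\mathbb S^3\setminus K$ with $K\subset\mathbb S^3$ a non-trivial knot. A non-trivial knot $K$ is *hyperbolic* if $M_K$ admits a complete hyperbolic metric. By Mostow–Prasad rigidity this metric is unique, so we may speak of distances in $M_K$.

The figure-eight knot is hyperbolic. The trefoil is not: its group $\langle x,y\mid x^2=y^3\rangle$ is nonabelian with $x^2$ central of infinite order, while a nonelementary torsion-free discrete group of isometries of $\mathbb H^3$ has trivial center.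

**Definition 1.2 (geometric limit).** Let $M$ and $M_i$ ($i\ge1$) be connected complete hyperbolic 3-manifolds without boundary. $M$ is a *geometric limit* of $\{M_i\}$ if there are basepoints $p\in M$, $p_i\in M_i$ such that for every $R>0$ and $\epsilon>0$ there is $i_0$ such that for all $i\ge i_0$ there is a $(1+\epsilon)$-bi-Lipschitz embedding of the ball of radius $R$ about $p$ in $M$ into $M_i$ that sends $p$ to within distance $\epsilon$ of $p_i$. Distances between points of a ball are measured in the ambient manifold.

A constant sequence with a constant basepoint has itself as a limit. The basepoints matter. Let all $M_i$ be the same $M_K$ and let $p_i$ run out into the cusp; then there is no limit along these basepoints. Indeed, suppose $M$ were one. Choose $r>0$ such that the $r$-ball about $p$ is isometric to a ball of $\mathbb H^3$, and let $\varphi$ be a 2-bi-Lipschitz embedding of it with $\varphi(p)$ within distance $1$ of $p_i$. The frontier of the image of the closed $r/2$-ball lies in the image of the $r/2$-sphere, which is at distance at least $r/4$ from $\varphi(p)$. So every loop at $\varphi(p)$ of length less than $r/4$ lies in a contractible set. But for large $i$ the point $\varphi(p)$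 is deep in the cusp, where there are arbitrarily short essential loops.

A geometric limit need not have finitely generated fundamental group. This possibility is what the lecture is about.

**Definition 1.3 (Dehn filling).** A *slope* on a torus is an isotopy class of unoriented essential simple closed curves. *Filling* a torus boundary component (or the corresponding cusp) along a slope means gluing in a solid torus whose meridian has that slope.

**Theorem (Dehn filling)** [Thurston; Benedetti–Petronio, *Lectures on Hyperbolic Geometry*, Ch. E]. Let $L$ be an orientable complete finite-volume hyperbolic 3-manifold, and fill some of its cusps along slopes which, on each filled cusp, are pairwise distinct for different $k$. For large $k$ the filled manifold $L(k)$ is hyperbolic, and $L(k)\to L$ geometrically: for $q\in L$, $R,\epsilon>0$ and large $k$ there is a $(1+\epsilon)$-bi-Lipschitz embedding of the $R$-ball about $q$ into $L(k)$.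

Some versions only provide smooth embeddings $\varphi$ of large balls along which the metrics are infinitesimally $(1+\epsilon)$-close, with $\epsilon$ small. Apply such a version to the $5R$-ball. A shortest path between two points of the $R$-ball has length less than $2R$ and stays in the $5R$-ball, so $\varphi$ stretches ambient distances by at most $1+\epsilon$. A shortest path between the images has length at most $2R(1+\epsilon)$. To leave the image of the $5R$-ball it would need length at least $4R/(1+\epsilon)$, which is larger. So it stays in the image, and the reverse inequality follows.

*Example.* Let $W\cup C$ be the Whitehead link, whose complement $L$ is hyperbolic; $C$ is unknotted. The exterior $E$ of $C$ is a solid torus whose meridian disc is bounded by the longitude $\lambda$ of $C$. Twisting $k$ times along this disc is a homeomorphism of $E$ carrying the meridian $\mu$ of $C$ to $\mu\pm k\lambda$. So filling $E$ along $\mu\pm k\lambda$ gives $\mathbb S^3$ again, and $W$ becomes a knot $K_k$ in it. By the theorem the $K_k$ are hyperbolic for large $k$, and $L$ is a geometric limit of their complements. It has two ends, so it is not a knot complement, but it does lie in $\mathbb S^3$.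

**Definition 1.4 (embedding).** A manifold *embeds into* $\mathbb S^3$ if it is homeomorphic to a submanifold of $\mathbb S^3$; in the same way for other targets.

The Whitehead link complement embeds. A solid torus with a suitable disc attached does not; Section 4 gives one. Embeddings of a 3-manifold without boundary into a smooth 3-manifold may be assumed smooth: by invariance of domain the image is open in the interior, and homeomorphic smooth 3-manifolds are diffeomorphic (Moise, Munkres).

**Definition 1.5 (linking number).** For disjoint integral 1-cycles $x,y$ in $\mathbb S^3$ put $\operatorname{lk}(x,y)=E\cdot x\in\mathbb Z$, where $E$ is a 2-chain with $\partial E=y$. Two choices of $E$ differ by a 2-cycle, and $H_2(\mathbb S^3)=0$, so this is well defined. It is bilinear. It is unchanged if $x$ is replaced by a homologous cycle in the complement of $y$, or $y$ by a homologous cycle in the complement of $x$ (add the homology to $E$; it misses $x$).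

*Example.* Let $V=S^1\times D^2$, with core $u=S^1\times 0$, boundary torus $T$, longitude $\ell=S^1\times *$ parallel to $u$, and meridian $m$ oriented so that the disc it bounds meets $u$ with sign $+1$. For any orientation-preserving embedding of $V$ in $\mathbb S^3$ we have $\operatorname{lk}(u,m)=1$. The integer $s=\operatorname{lk}(u,\ell)$ is the *framing* of the embedding. Every $s$ occurs: retwist a standard solid torus.

## 2. Embeddability of geometric limits in $\mathbb S^3$

Two known results form the background (they are not used below).

1. Let $N$ be a complete hyperbolic 3-manifold with finitely generated fundamental group and a single topological end. If $N$ is homeomorphic to a submanifold of $\mathbb S^3$, then $N$ is a geometric limit of a sequence of hyperbolic knot complements in $\mathbb S^3$.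
2. A complete hyperbolic 3-manifold with two convex cocompact ends is not a geometric limit of knot complements in $\mathbb S^3$.

So, in a large class, embedding into $\mathbb S^3$ is sufficient for being a limit; by (2) it is not sufficient in general, since $\Sigma\times\mathbb R$ with $\Sigma$ closed of genus at least 2 carries a Fuchsian metric and embeds as a neighborhood of a surface in $\mathbb S^3$. The converse question, from Jessica S. Purcell and Juan Souto, "Geometric limits of knot complements", arXiv:0902.1662 (2009), is this: *is it true that every geometric limit of hyperbolic knot complements embeds into $\mathbb S^3$?* The answer is no.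

**Theorem A.** There is a connected complete hyperbolic 3-manifold $M$ without boundary that is a geometric limit of hyperbolic knot complements in $\mathbb S^3$ and is not homeomorphic to a submanifold of $\mathbb S^3$.

**Theorem B.** There is a geometric limit of hyperbolic knot complements that embeds into no compact 3-manifold whatsoever (orientable or not, with or without boundary).

**Theorem C.** A geometric limit of hyperbolic knot complements with finitely generated fundamental group embeds into $\mathbb S^3$.

## 3. Compact pieces of a limit, and Theorem C

**Theorem (tameness)** [Agol; Calegari–Gabai]. A complete hyperbolic 3-manifold with finitely generated $\pi_1$ is homeomorphic to the interior of a compact manifold.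

**Proof of Theorem C.** Let $M$ be a geometric limit of knot complements $M_i$, with $\pi_1(M)$ finitely generated. By tameness, and by shrinking along a collar, there is a compact submanifold $C\subset M$ with $\operatorname{int}C\cong M$. The compact set $C$ lies in a ball about the basepoint, and for large $i$ this ball embeds in $M_i\subset\mathbb S^3$. Hence $M\cong\operatorname{int}C$ embeds in $\mathbb S^3$. $\square$

The same argument shows that *every compact submanifold of a geometric limit embeds in $\mathbb S^3$*. So the most direct attack on the question, namely to find a limit that contains a compact piece which does not fit into $\mathbb S^3$, cannot succeed. A counterexample must have infinitely generated fundamental group, and every finite stage of it must fit into $\mathbb S^3$.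

## 4. Framings of solid tori and a doubling chain

**A compact obstruction.** Use $V,T,u,\ell,m$ from Section 1. Let $p\subset T$ be a simple closed curve of class $\mathbf a\ell+m$ with $\mathbf a\ge2$. If $V\subset\mathbb S^3$ has framing $s$, then
$$\operatorname{lk}(u,p)=\mathbf a s+1\neq0. \tag{1}$$
So $p$ cannot bound a disc outside $V$, and $V$ with a 2-handle attached along $p$ does not embed in $\mathbb S^3$. By Section 3, this compact manifold can never sit in a limit. We want a noncompact substitute for the disc: something that forces $\operatorname{lk}(u,p)=0$, but only in the limit. Infinite divisibility does this: an integer divisible by all powers of 2 is zero.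

**The pattern.** For an integer $\omega\ge2$ choose a knot $c\subset\operatorname{int}V$ with $[c]=\omega\ell$ in $H_1(V)=\mathbb Z\ell$. Let $m_c$ be its meridian, oriented with respect to $c$ as $m$ is with respect to $\ell$, and let $Y=V\setminus\operatorname{int}N(c)$. The meridian disc of $V$ meets $c$ algebraically $\omega$ times, so $m=\omega m_c$ in $H_1(Y)$. The exact sequence $H_2(V,Y)\to H_1(Y)\to H_1(V)$, with $H_2(V,Y)\cong H_2(N(c),\partial N(c))\cong\mathbb Z$ generated by the meridian disc of $N(c)$, shows that the kernel of $H_1(Y)\to H_1(V)$ is generated by $m_c$. So longitudes of $N(c)$ have classes $\omega\ell+s\,m_c$, and every $s\in\mathbb Z$ occurs, because we may add multiples of $m_c$. Hence there is an orientation-preserving embedding $\iota=\iota_\omega:V\to\operatorname{int}V$ with image $N(c)$ such that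
$$\iota(m)=m_c,\qquad \iota(\ell)=\omega\ell+\iota(m)\quad\text{in }H_1(Y).$$
Put $\mathbf a=\omega^2-1$ and let $p\subset T$ have class $\mathbf a\ell+m$. In $H_1(Y)$,
$$\iota(p)=\mathbf a\omega\ell+(\mathbf a+1)\iota(m)=\mathbf a\omega\ell+\omega^2\iota(m)=\omega(\mathbf a\ell+m)=\omega\,p. \tag{2}$$
For $\omega=2$, $\mathbf a=3$ this reads $\iota(p)=6\ell+4m_c=2(3\ell+2m_c)=2p$.

**The bare chain.** Let $\omega=2$, let $V_n$ ($n\ge0$) be copies of $V$ with $V_n\subset V_{n+1}$ via $\iota$, and let $N=\bigcup_nV_n$. Suppose $N\subset\mathbb S^3$, with orientations chosen to agree, and let $s_n$ be the framing of $V_n$. The core $c$ of $V_n$ is homologous in $V_{n+1}$ to twice the core of $V_{n+1}$, so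
$$s_n=\operatorname{lk}(c,\iota(\ell))=2\operatorname{lk}(c,\ell_{n+1})+\operatorname{lk}(c,m_c)=4s_{n+1}+1 .$$
Therefore $3s_n+1=4(3s_{n+1}+1)$, and
$$3s_0+1=4^n(3s_n+1)\quad\text{for all }n. \tag{3}$$
So $3s_0+1=0$, which no integer satisfies, and $N$ does not embed in $\mathbb S^3$. Yet every $V_n$ embeds. With $s_n=0$ one gets $s_0=(4^n-1)/3$; the embeddings cannot be chosen compatibly.

**Where this stops.** $N$ is not a geometric limit of anything, because it is not hyperbolic: $\pi_1(N)$ is the direct limit of copies of $\mathbb Z$ under multiplication by $2$, that is $\mathbb Z[1/2]$, whereas a torsion-free discrete abelian group of isometries of $\mathbb H^3$ is trivial, $\mathbb Z$ or $\mathbb Z^2$. We have to make the chain hyperbolic without losing its homology. We drill a tunnel into each $V_n$, so that the separating surfaces get genus 2, and remove pants decompositions from them. The remaining thrice-punctured spheres are rigid, so hyperbolic blocks can be glued along them. Three things must then be arranged: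

1. each block is hyperbolic with thrice-punctured sphere boundary (Section 6);
2. each finite stage is approximated by knots in $\mathbb S^3$ (Sections 7 and 8);
3. the homology relations survive the drilling (Section 9).

## 5. Excellent manifolds, pared manifolds, and quoted theorems

**Definition 5.1 (excellent).** A compact connected orientable 3-manifold $X$ with $\partial X\neq\emptyset$ is *excellent* if it is irreducible, $\partial$-irreducible, not a ball, and every incompressible torus and every properly embedded incompressible annulus is isotopic into $\partial X$.

The exterior of a hyperbolic knot is excellent, since a finite-volume hyperbolic manifold has no essential spheres, discs, tori or annuli. A handlebody of genus 2 is not excellent, since its boundary compresses. The product $\Sigma\times I$, with $\Sigma$ closed of genus at least 2, is not excellent: the annulus (essential curve)$\times I$ joins different boundary components.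

**Theorem (Myers)** [R. Myers, *Excellent 1-manifolds in compact 3-manifolds*, Topology Appl. 49 (1993)]. Let $Q$ be a compact connected orientable 3-manifold with $\partial Q\ne\emptyset$ and no 2-sphere in $\partial Q$, and let $J\subset Q$ be a nonempty compact properly embedded 1-manifold. Then $J$ is homotopic rel $\partial J$ to a properly embedded 1-manifold whose exterior is excellent.

**Theorem (annulus and torus theorems)** [Jaco–Shalen; Johannson]. Let $X$ be excellent with a boundary component of genus at least 2 (so $X$ is not Seifert fibered). Every $\pi_1$-injective map of a torus to $X$ is homotopic into $\partial X$. Every $\pi_1$-injective map $(S^1\times I,S^1\times\partial I)\to(X,\partial X)$ is homotopic, as a map of pairs, into $\partial X$.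

**Definition 5.2 (pared).** A compact orientable irreducible $X$ with nonempty boundary, together with $\mathcal P\subset\partial X$, is *pared* if

1. the components of $\mathcal P$ are incompressible tori and annuli;
2. every noncyclic abelian subgroup of $\pi_1(X)$ is conjugate into $\pi_1$ of a component of $\mathcal P$;
3. every $\pi_1$-injective map $(S^1\times I,S^1\times\partial I)\to(X,\mathcal P)$ is homotopic, as a map of pairs, into $\mathcal P$.

*Example.* Let $S$ be a compact pair of pants, $X=S\times I$, $\mathcal P=\partial S\times I$. The annuli are incompressible, abelian subgroups of the free group $\pi_1(S)$ are cyclic, and (3) holds because powers of different boundary curves are not conjugate up to inversion and the centralizer of a power of a boundary curve is generated by that curve. The corresponding Kleinian group is the level-2 congruence group met below. Its limit set is a circle and its convex core is a surface, so the proviso in the next theorem is needed.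

**Theorem (Thurston)** [Morgan, in *The Smith Conjecture*; Kapovich, *Hyperbolic manifolds and discrete groups*; Canary–McCullough, Mem. AMS 812]. If $(X,\mathcal P)$ is a pared manifold, there is a geometrically finite torsion-free Kleinian group $\Gamma$ uniformizing $(X,\mathcal P)$. If its limit set $\Lambda(\Gamma)$ is not contained in a circle, the convex core of $\mathbb H^3/\Gamma$ is homeomorphic to $X\setminus\mathcal P$, its rank-two (rank-one) cusps corresponding to the tori (annuli) of $\mathcal P$.

**Theorem (Ahlfors finiteness).** If $\Gamma$ is a finitely generated torsion-free Kleinian group with domain of discontinuity $\Omega(\Gamma)$, each component of $\Omega(\Gamma)/\Gamma$ is a closed Riemann surface minus finitely many points.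

## 6. Hyperbolic blocks bounded by thrice-punctured spheres

A pants decomposition of a closed surface of genus $g\ge2$ consists of $3g-3$ disjoint curves cutting it into pairs of pants; for genus 2, three curves and two pairs of pants.

**Definition 6.1 (block).** A *block* is an excellent $X$ with at least one boundary component of genus at least 2 and all boundary components of genus at least 1, together with a pants decomposition $P$ of the union of the non-torus boundary components. Put $X^\circ=X\setminus(P\cup\text{torus components of }\partial X)$.

*Example.* By Myers' theorem some proper arc in the solid torus has excellent exterior; this exterior, whose boundary has genus 2, becomes a block with any choice of three pants curves.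

Let $S_0$ denote the complete finite-area hyperbolic thrice-punctured sphere, unique up to isometry.

**Lemma 6.2.** For a block $X$, the manifold $X^\circ$ has a complete finite-volume hyperbolic metric with totally geodesic boundary such that:

1. each component of $\partial X^\circ$ is isometric to $S_0$;
2. for all small $h_0>0$ there is a proper function $f:X^\circ\to[0,\infty)$, locally 1-Lipschitz, whose restriction to each component $S$ of $\partial X^\circ$ is $\log(h_0/h)$ on the cusp regions of $S$ foliated by horocycles of length $h\le h_0$, and $0$ elsewhere;
3. if $\partial X=\Sigma_-\sqcup\Sigma_+$ with both $\Sigma_\pm$ connected of genus at least 2, and $P_\pm=P\cap\Sigma_\pm$, then the distance $d(X)$ in $X^\circ$ between $\Sigma_-\setminus P_-$ and $\Sigma_+\setminus P_+$ is positive.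

The proof takes five steps.

**Step 1: $X$ is pared along its tori and pants curves.** This step makes Thurston's theorem available. Let $\mathcal P$ be the union of the torus components of $\partial X$ and of annular neighborhoods $N(c)\subset\partial X$ of the curves $c\in P$. We check Definition 5.2.

*Condition 1* holds since $\partial X$ is incompressible and the curves of $P$ are essential.

*Condition 2.* $X$ is Haken and atoroidal, so $\operatorname{int}X$ is hyperbolic by Thurston's hyperbolization theorem, and a noncyclic abelian subgroup of $\pi_1(X)$ is a $\mathbb Z^2$. It is the image of a $\pi_1$-injective map of a torus, which by the torus theorem is homotopic into a component of $\partial X$. So the subgroup is conjugate into $\pi_1$ of that component, which is a torus because surface groups of genus at least 2 contain no $\mathbb Z^2$.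

*Condition 3.* Take a $\pi_1$-injective map of an annulus into $(X,\mathcal P)$. By the annulus theorem it is homotopic, as a map of pairs into $(X,\partial X)$, into a component $S$ of $\partial X$. During the homotopy the ends stay in $\partial X$, hence in $S$. Attaching the tracks of the ends to the final annulus, we see that the original annulus is homotopic rel its ends to a map into $S$. If $S$ is a torus, then $S\subset\mathcal P$ and we are done. Otherwise the ends lie in $N(c_1)$ and $N(c_2)$ with $c_i\in P$, and represent nontrivial powers $c_1^k,c_2^l$ that are freely homotopic in $S$. In a hyperbolic metric on $S$ the geodesics of distinct pants curves are distinct and simple, hence primitive; so $c_1=c_2=c$ and $l=\pm k$. A transverse arc of the annulus, closed up in $N(c)$, gives $g\in\pi_1(S)$ with $gc^kg^{-1}=c^{\pm k}$. So $g$ preserves the axis of $c$. It cannot exchange the two ends of the axis, since it would then have a fixed point on it. The elements preserving the axis and its ends form a cyclic group, generated by the primitive element $c$. Hence $g\in\langle c\rangle$, and the transverse arc can be homotoped rel endpoints into $N(c)$. What remains of the annulus is a 2-cell whose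 boundary now lies in $N(c)$. The boundary is contractible in $S$, hence in $N(c)$, and since $\pi_2(S)=0$ the 2-cell can be homotoped rel boundary into $N(c)$. So the annulus is homotopic rel ends into $N(c)\subset\mathcal P$.

**Step 2: the convex core.** This step produces the metric. Let $\Gamma\cong\pi_1(X)$ be as in Thurston's theorem. Suppose $\Lambda(\Gamma)$ were contained in a circle. $\Gamma$ is nonelementary, so the circle is determined by $\Lambda(\Gamma)$ and is $\Gamma$-invariant; a subgroup of index at most two preserves its sides and is a torsion-free Fuchsian group. It contains parabolics since $P\ne\emptyset$, so it is not cocompact and is therefore free. But $\pi_1(X)$ contains the group of a closed surface of genus at least 2, so this finite-index subgroup contains a closed surface group too, and a free group does not. Hence $\Lambda(\Gamma)$ is not contained in a circle, and the convex core $C$ of $\mathbb H^3/\Gamma$ is homeomorphic to $X\setminus\mathcal P\cong X^\circ$. It is complete and, as $\Gamma$ is geometrically finite, the complement in $C$ of the standard cusp regions is compact.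

**Step 3: the boundary is geodesic.** This step proves part 1. Let $S$ be a component of $\partial C$, an open pair of pants. It is $\pi_1$-injective in $X$, being injective in $\partial X$. A component $\tilde S$ of its preimage in the boundary of the hull of $\Lambda(\Gamma)$ faces a component $\Omega_S$ of $\Omega(\Gamma)$ with the same stabilizer $F\cong\pi_1(S)$, and $\Omega_S/F$ is homeomorphic to $S$.

The group $F$ is free on elements $A,B$ such that $A,B,AB$ represent the three ends of $S$. These ends are homotopic to curves of $P$, so $A,B,AB$ are parabolic. The fixed points of $A$ and $B$ differ, since otherwise $A$ and $B$ would commute. Lift $A,B$ to matrices of trace $2$ and conjugate so that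
$$A=\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\ x&1\end{pmatrix},\qquad x\neq0 .$$
Then $AB$ has trace $2+2x=\pm2$, so $x=-2$. So $F$ is conjugate to the level-2 congruence subgroup: $\Lambda(F)$ is a round circle, and for each of its two complementary discs $D$, $D/F$ is a thrice-punctured sphere.

We claim that $\Omega_S$ is one of these discs. It is connected and disjoint from $\Lambda(\Gamma)\supset\Lambda(F)$, so $\Omega_S\subset D$ for one of them, and $\Omega_S/F\to D/F$ is an injective holomorphic map. By Ahlfors finiteness $\Omega_S/F$ is a closed surface minus finitely many points; being homeomorphic to an open pair of pants, it is $\hat{\mathbb C}$ minus three points. An injective holomorphic map from $\hat{\mathbb C}$ minus three points into $\hat{\mathbb C}$ minus three points has no essential singularity, by Casorati–Weierstrass and injectivity. So it extends to a holomorphic map $\hat{\mathbb C}\to\hat{\mathbb C}$ of degree one, a Möbius map. Its image is $\hat{\mathbb C}$ minus exactly three points, so the map $\Omega_S/F\to D/F$ is onto, and $\Omega_S=D$.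

So the hull stays on one side of the hyperbolic plane spanned by $\partial D=\Lambda(F)$, and it contains this plane since $\Lambda(F)\subset\Lambda(\Gamma)$. Hence $\tilde S$ is that plane, and $S\cong S_0$ is totally geodesic.

**Step 4: the cusps.** This step proves part 2. Let $c\in P$, and normalize so that the stabilizer of the corresponding cusp point $\infty$ is generated by $\zeta\mapsto\zeta+1$. The two ends of $\partial C$ at $c$, one for each side of $c$ in $\partial X$, give two boundary planes of the hull passing through $\infty$, each invariant under $\zeta\mapsto\zeta+1$. They are different, since a single plane through $\infty$ gives only one end modulo the stabilizer. They face two different, hence disjoint, components of $\Omega(\Gamma)$, which by Step 3 are half-planes bounded by horizontal lines: $\{\operatorname{Im}\zeta<y_1\}$ and $\{\operatorname{Im}\zeta>y_2\}$ with $y_1\le y_2$. Equality would put $\Lambda(\Gamma)$ in a line, so $y_1<y_2$. The hull lies between the vertical planes over $\operatorname{Im}\zeta=y_1,y_2$ and contains their convex hull. That convex hull contains the semicircles of radius $(y_2-y_1)/2$ joining opposite points of the two lines and all points above them,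 so all points of the strip at height at least $(y_2-y_1)/2$. Hence, for large $\tau_0$, the cusp region of $C$ is the quotient of $\{y_1\le\operatorname{Im}\zeta\le y_2,\ \tau\ge\tau_0\}$ by $\zeta\mapsto\zeta+1$, where $\tau$ is the height. Its volume is finite, as $\int_{\tau_0}^\infty(y_2-y_1)\tau^{-3}\,d\tau<\infty$; rank-two cusps have finite volume as well.

At height $\tau$ put $h=1/\tau$. On the two boundary planes this is exactly the length of the horocycle in $S$. Choose $h_0$ so small that all regions $h\le h_0$ are embedded and disjoint, and set $f=\log(h_0/h)$ there. On a rank-two cusp, normalized as $\{\tau\ge\tau_1\}$, set $f=\log(\tau/\tau_1)$. Set $f=0$ elsewhere. Since $|\nabla\log\tau|=1$, $f$ is locally 1-Lipschitz. It is proper, because $C$ minus the cusp regions is compact.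

It follows that closed bounded sets of $X^\circ$ are compact: $f$ is bounded on a bounded set.

**Step 5: the two sides are a positive distance apart.** This step proves part 3. Now $\partial X$ has no tori. Suppose $x_i\in\Sigma_-\setminus P_-$ and $y_i\in\Sigma_+\setminus P_+$ with $d(x_i,y_i)\to0$. If a subsequence of $x_i$ stayed in a compact set, a limit point would lie in both of the disjoint closed subsets $\Sigma_\pm\setminus P_\pm$ of $X^\circ$. So $x_i$ leaves every compact set. Choose disjoint open neighborhoods $U_c$ of the curves $c\in P$ in $X$, so small that $U_c\cap\Sigma_+=\emptyset$ for $c\in P_-$ and $U_c\cap\Sigma_-=\emptyset$ for $c\in P_+$. Let $K=X\setminus\bigcup U_c$, a compact subset of $X^\circ$. The points at distance at most 1 from $K$ form a bounded set, with compact closure. So for large $i$ the 1-ball about $x_i$ misses $K$, and a short path from $x_i$ to $y_i$ lies in $X^\circ\setminus K$, hence in one $U_c\setminus c$. As $x_i\in\Sigma_-$ we get $c\in P_-$, and as $y_i\in\Sigma_+$ we get $c\in P_+$: a contradiction. $\square$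

## 7. Chains of blocks as limits of knot complements

For a curve $c$ on an oriented surface, $T_c$ denotes the Dehn twist along $c$.

**Proposition 7.1.** Let $H_0\subset H_1\subset\cdots$ be compact connected 3-manifolds, $H_n\subset\operatorname{int}H_{n+1}$, with $\Sigma_n=\partial H_n$ connected of genus at least 2 and a pants decomposition $P_n$ of $\Sigma_n$. Let $X_0=H_0$ and $X_n=H_n\setminus\operatorname{int}H_{n-1}$ for $n\ge1$. Assume:

* (a) each $X_n$ is excellent (so a block);
* (b) for each $n$ there is an embedding $H_n\subset\mathbb S^3$ such that for all $i\le n$, $k\ge1$, with $W_i=\mathbb S^3\setminus\operatorname{int}H_i$, some product $\tau_{i,k}=\prod_{c\in P_i}T_c^{\pm k}$ of Dehn twists of $\Sigma_i$ extends to a homeomorphism of $W_i$;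
* (c) the blocks carry metrics as in Lemma 6.2 with $\sum_{n\ge1}d(X_n)=\infty$.

Then $M=\bigcup_nH_n\setminus\bigcup_nP_n$ carries a complete hyperbolic metric for which it is a geometric limit of hyperbolic knot complements in $\mathbb S^3$.

**Step 1: the metric.** This step glues the block metrics. $M$ is the union of the $X_n^\circ$, glued along the pants $\Sigma_n\setminus P_n$. On each such pair of pants there are two complete finite-area hyperbolic metrics, one from each side. They differ by a diffeomorphism isotopic to the identity: both are isometric to $S_0$, and every mapping class of the pair of pants is realized by an isometry of $S_0$. Extend this diffeomorphism over $X_{n+1}^\circ$, using the isotopy in a collar $(\Sigma_n\setminus P_n)\times I$ and the identity outside, and pull back the metric of $X^\circ_{n+1}$. Doing this inductively, we replace the metrics by isometric ones so that the metrics on $X_n^\circ$ and $X_{n+1}^\circ$ agree on $\Sigma_n\setminus P_n$. These surfaces are totally geodesic, so we get a hyperbolic metric on $M$. The numbers $d(X_n)$ are unchanged.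

**Step 2: completeness.** For finitely many glued blocks choose a common $h_0$ in Lemma 6.2(2). On the common pants the functions $f$ are described intrinsically, so they agree and give a proper locally 1-Lipschitz function on the finite union. So closed balls in finite unions are compact, being contained in sets on which $f$ is bounded.

For $M$, let $q\in\operatorname{int}X_0^\circ$. A path that starts at $q$ and leaves $H_n$ contains, for each $1\le m\le n$, a subpath in $X_m^\circ$ from $\Sigma_{m-1}$ to $\Sigma_m$: run from the last visit to $\Sigma_{m-1}$ before the first visit to $\Sigma_m$. So its length is at least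
$$D_n=\sum_{m=1}^nd(X_m)\to\infty .$$
Thus a closed ball about $q$ of radius less than $D_n$ lies in $X_0^\circ\cup\dots\cup X_n^\circ$, and paths realizing its distances up to small errors do too. It is compact. By Hopf–Rinow, $M$ is complete.

**Step 3: link complements that share large balls with $M$.** This step closes up the $n$-th stage inside $\mathbb S^3$. Fix $n$ and the embedding of (b). $W_n$ is connected: each of its components has nonempty boundary, and $\partial W_n=\Sigma_n$ is connected. By Myers' theorem, applied to any closed curve in $\operatorname{int}W_n$, there is a knot $\kappa_n\subset\operatorname{int}W_n$ with excellent exterior $Z_n$ in $W_n$. With $P_n$ it is a block. As in Steps 1 and 2, the metrics on $X_0^\circ,\dots,X_n^\circ$ and an adapted metric on $Z_n^\circ$ give a complete finite-volume hyperbolic metric on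
$$L_n=X_0^\circ\cup\dots\cup X_n^\circ\cup Z_n^\circ=\mathbb S^3\setminus\Big(\kappa_n\cup\bigcup_{i\le n}P_i\Big).$$
Let $3R<D_n$. Paths of length less than $3R$ from $q$, in $M$ or in $L_n$, stay in $X_0^\circ\cup\dots\cup X_n^\circ$. Two points of the $R$-ball about $q$ are joined by paths of length less than $2R$ that come arbitrarily close to realizing their distance, and such paths stay in the $3R$-ball. So the $R$-balls about $q$ in $M$ and in $L_n$ are isometric with respect to ambient distances.

**Step 4: regluing gives $\mathbb S^3$ back.** This step shows that twisting along all the surfaces at once does not change $\mathbb S^3$. Let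
$$\mathcal S_{n,k}=X_0\cup_{\tau_{0,k}}X_1\cup_{\tau_{1,k}}\cdots\cup X_n\cup_{\tau_{n,k}}W_n,$$
that is, $\mathbb S^3$ cut along all $\Sigma_i$ ($i\le n$) and reglued by $\tau_{i,k}$. Let $Y_n=W_n$ and $Y_{i-1}=X_i\cup_{\tau_{i,k}}Y_i$. By downward induction $Y_i\cong W_i$ rel $\Sigma_i$: given this for $i$, we have rel $\Sigma_{i-1}$
$$Y_{i-1}\cong X_i\cup_{\tau_{i,k}}W_i\cong X_i\cup W_i=W_{i-1},$$
where the second homeomorphism is the identity on $X_i$ and the extension of $\tau_{i,k}^{\pm1}$ on $W_i$. Finally $\mathcal S_{n,k}=X_0\cup_{\tau_{0,k}}Y_0\cong X_0\cup W_0=\mathbb S^3$.

So $\mathcal S_{n,k}\setminus\kappa_n$ is the complement of a knot $K_{n,k}\subset\mathbb S^3$.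

**Step 5: regluing is Dehn filling.** This step brings in the Dehn filling theorem. Let $c\in P_i$, let $N$ be a thin solid torus around $c$, and let the twist be supported in the annulus $A=N\cap\Sigma_i$. Outside these solid tori nothing changes. Inside, $N$ is cut along $A$ into halves $N_\pm$ and reglued by $T_c^{\pm k}$; since $A$ is longitudinal, the result is again a solid torus. A meridian disc of $N$ consists of half-discs $D_\pm\subset N_\pm$ meeting in an arc of $A$. After regluing, $D_+$ is continued by the half-disc of $N_-\cong A\times I$ over the arc twisted $k$ times around $A$. So the new meridian is $\mu_c\pm k\lambda_c$, for one of the signs, where $\mu_c$ is the meridian of $c$ and $\lambda_c$ the longitude given by $\Sigma_i$. Hence $\mathcal S_{n,k}\setminus\kappa_n$ is a Dehn filling of $L_n$ at all cusps except that of $\kappa_n$, with slopes pairwise distinct for distinct $k\ge1$.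

**Step 6: convergence.** By the Dehn filling theorem choose $k_n$ so that $M_n=\mathbb S^3\setminus K_{n,k_n}$ is hyperbolic and the ball of radius $n$ about $q$ in $L_n$ has a $(1+\frac1n)$-bi-Lipschitz embedding into $M_n$; let $p_n$ be the image of $q$. The knot $K_{n,k_n}$ is non-trivial, because its complement is hyperbolic of finite volume. Given $R,\epsilon$, for all large $n$ we have $n\ge R$, $1/n\le\epsilon$ and $3R<D_n$. So the $R$-ball about $q$ in $M$, which by Step 3 is isometric to the one in $L_n$, embeds in $M_n$ as Definition 1.2 requires. $\square$

## 8. Twists that extend over the exterior of a tunneled submanifold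

Hypothesis (b) looks demanding. The pants curves can be chosen to make it automatic.

**Lemma 8.1.** Let $U\subset\mathbb S^3$ be a compact connected submanifold with $\partial U=T_1\sqcup\dots\sqcup T_r$ a union of tori. Let $p_j,p_j'\subset T_j$ be disjoint parallel essential curves, with $T_j\setminus(p_j\cup p_j')=B_j\sqcup B_j'$, and let $a^1,\dots,a^r$ be disjoint proper arcs in $U$, $a^i$ joining a point $b_i'\in B_i'$ to a point $b_{i+1}\in B_{i+1}$ (indices mod $r$, one endpoint in each annulus). Let $H=U\setminus N^\circ(a)$, where $N^\circ(a)$ is the open tube around the arcs, and $t_i$ the meridian of $a^i$. Then $\Sigma=\partial H$ is connected of genus $r+1$, $P=\{p_j,p_j',t_j\}_{j\le r}$ is a pants decomposition, and for suitable signs $\prod_jT_{p_j}^{\pm k}T_{p_j'}^{\mp k}T_{t_j}^k$ extends over $W=\mathbb S^3\setminus\operatorname{int}H$ for each $k\in\mathbb Z$.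

**Proof.** $\Sigma$ consists of $r$ tori cyclically joined by $r$ tubes, so it is connected. Cutting along $P$ leaves $2r$ pieces: the annuli $B_j$ and $B_j'$, each with one disc replaced by half a tube. These are pairs of pants, so $\chi(\Sigma)=-2r$, the genus is $r+1$, and $P$ is a pants decomposition with the required $3r=3(r+1)-3$ curves.

Now $W=(\mathbb S^3\setminus\operatorname{int}U)\cup N(a)$. The curve $t_j$ bounds a cocore disc of $N(a^j)$ in $W$; rotating through $2\pi k$ in a product neighborhood of this disc extends $T_{t_j}^k$. Push $\overline{B_j}$, rel boundary, into $\mathbb S^3\setminus U$. The result is a properly embedded annulus in $W$ with boundary $p_j\cup p_j'$, disjoint from $N(a)\subset U$. Twisting $k$ times across a product neighborhood of it gives a homeomorphism of $W$ whose restriction to $\Sigma$ is $T_{p_j}^{\pm k}T_{p_j'}^{\mp k}$: the two ends of the annulus are seen from opposite sides, so the twists are opposite. All these discs and annuli are disjoint, so the homeomorphisms combine. $\square$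

For $r=1$ and $U=V$ a solid torus, $\Sigma$ has genus 2 and $P=\{p,p',t\}$. The knot type and framing of $V\subset\mathbb S^3$ play no role, and the curve $p$ is arbitrary. In particular it may be the curve $3\ell+m$ of Section 4.

## 9. Intersection numbers and drilling

Drilling an arc out of $Q$ may destroy a relation in $H_1(Q)$, because the chain realizing it may cross the arc. The next lemma says that only an algebraic count matters, and that this count is a homotopy invariant. So the count can be fixed first and Myers' theorem applied afterwards. Chains are taken in general position, and $|\cdot|$ denotes the support.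

**Lemma 9.1.** Let $Q$ be compact oriented, $a=\bigsqcup a^i$ proper arcs, $X=Q\setminus N^\circ(a)$, and $\Lambda=\mathbb Z$ or $\mathbb Z/s$. Let $F$ be a 2-chain in $Q$ over $\Lambda$ with $\partial F\subset\partial Q\setminus N(a)$.

1. $F\cdot a^i\in\Lambda$ depends only on the homotopy class of $a^i$ rel endpoints.
2. If all $F\cdot a^i=0$, there is a 2-chain $F'$ in $X$ over $\Lambda$ with $\partial F'=\partial F$.
3. Let $X$ be any compact oriented 3-manifold. If $F'$ is a 2-chain in $X$ with boundary in $\partial X$, and $z$ is obtained by pushing a closed curve $\beta\subset\partial X$ into $\operatorname{int}X$, then $F'\cdot z=\pm\,\partial F'\cdot\beta$ (intersection number in $\partial X$), with a universal sign.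

**Proof.** (1) Since $|\partial F|$ and $\partial a$ are disjoint subsets of $\partial Q$, Poincaré–Lefschetz duality gives a pairing $H_2(Q,|\partial F|;\Lambda)\times H_1(Q,\partial a)\to\Lambda$ (enlarge the two sets to complementary subsurfaces of $\partial Q$). The number $F\cdot a^i$ is its value on the classes of $F$ and $a^i$, and the latter depends only on the homotopy class.

(2) Make $F$ transverse to $a$ and expand a thin tube around $a$ to $N(a)$ by an isotopy supported away from $|\partial F|$. Then $F\cap N(a)$ consists of meridian discs with coefficients. Delete them. The new boundary circles on the tube around $a^i$ sum to $F\cdot a^i=0$ times the meridian in the first homology of that tube, so they bound a chain in the tube. Subtracting these chains gives $F'$.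

(3) As $z$ is closed and lies in the interior, $F'\cdot z$ depends only on the class of $F'$ in $H_2(X,\partial X;\Lambda)$ and the homotopy class of $z$. Let $\partial X\times[0,\epsilon]$ be a collar, let $z=\beta\times\delta$ with $0<\delta<\epsilon$, and replace $F'$ by the homologous chain consisting of $\partial F'\times[0,\epsilon]$ and of $F'$ pushed to depth at least $\epsilon$. It meets $\beta\times\delta$ exactly over the points of $\partial F'\cap\beta$. $\square$

*Example.* In $V$ with $p$ of class $3\ell+m$ there is a $\mathbb Z/3$-chain $G$ with $\partial G=p$. The core $u$ is $\ell$ pushed in, and $\ell$ meets $p$ algebraically $\pm1$ times. So $G\cdot u=\pm1$ in $\mathbb Z/3$. This agrees with $\operatorname{lk}(u,p)=3s+1$ in (1).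

**Remark 9.2 (keeping off the removed curves).** Given finitely many curves $z$ in $\operatorname{int}X$, a chain such as $F'$ may be pushed, inside a collar of $\partial X$ disjoint from these curves, so that it meets $\partial X$ only in $|\partial F'|$. This changes neither $\partial F'$ nor $F'\cdot z$. If $|\partial F'|\cap P=\emptyset$, the chain then lies in $X\setminus P$.

**Remark 9.3 (inserting loops).** Let $\gamma$ be a loop in $\operatorname{int}Q$ and $a$ a proper arc. Follow $a$ to some interior point, go along a path to $\gamma$, around $\gamma$ once in either direction, back along the path, and on along $a$; then perturb to an embedded arc. The two traversals of the path cancel, so $F\cdot a$ changes by $\pm F\cdot\gamma$ for every chain $F$ as in the lemma. In particular, if $F\cdot\gamma=\pm1$, repeated insertion makes $F\cdot a=0$, and chains that $\gamma$ misses keep their numbers.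

## 10. The doubling pattern and the proof of Theorem A

Return to $V,T,Y,\iota=\iota_\omega,p$ of Section 4. Let $p'$ be a parallel copy of $p$ on $T$, let $B,B'$ be the components of $T\setminus(p\cup p')$, and let $\hat p\subset B$ be a further parallel copy of $p$. Let $b\in B\setminus\hat p$ and $b'\in B'$, with small disc neighborhoods $D_b,D_{b'}$ in $T$ disjoint from $p\cup p'\cup\hat p$. Tubes of arcs ending at $b,b'$ are always taken to meet $T$ in $D_b\cup D_{b'}$. The curves $p,p'$ will be removed; $\hat p$ stays and records the homology. In this section $\omega=2$ and $\mathbf a=3$.

**Step 1: the first block.** Here we drill $V$ so that $\hat p$ still bounds mod 3. As $[\hat p]=3[\ell]$ in $H_1(V)$, there is a 2-chain $G$ over $\mathbb Z/3$ in $V$ with $\partial G=\hat p$. A closed curve in $T\setminus(D_b\cup D_{b'})$ that meets $\hat p$ once, pushed into $V$, is a loop $\gamma$ with $G\cdot\gamma=\pm1$ by Lemma 9.1(3). By Remark 9.3 there is a proper arc in $V$ from $b'$ to $b$ with $G$-intersection number $0\in\mathbb Z/3$. By Myers' theorem it is homotopic rel endpoints to an arc $a_0$ whose exterior $H_0=X_0=V\setminus N^\circ(a_0)$ is excellent, and by Lemma 9.1(1) the number is still $0$.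 Put $\Sigma_0=\partial H_0$ and $\alpha_0=\hat p\subset\Sigma_0$. By Lemma 9.1(2),
$$[\alpha_0]=0\in H_1(X_0;\mathbb Z/3). \tag{4}$$

**Step 2: the repeated block.** Here we drill $Y$ so that relation (2) survives. The previous stage already has a tunnel, and what is outside the previous stage includes that tunnel. So let $Q$ be $Y$ with a 1-handle attached (orientably) along $\iota(D_b)$ and $\iota(D_{b'})$. Its boundary is the torus $T$ and a genus-2 surface $\Sigma_-$. By (2) there is an integral 2-chain $F$ in $Y$ with $\partial F=\iota(\hat p)-2\hat p$. A closed curve of $\iota(T)\setminus\iota(D_b\cup D_{b'})$ meeting $\iota(\hat p)$ once, pushed into $Y$, is a loop $\gamma$ with $F\cdot\gamma=\pm1$. As in Step 1 there is a proper arc $a\subset Q$ from $b'$ to $b$, points of the outer torus $T$, with $F\cdot a=0$ and excellent exterior $X=Q\setminus N^\circ(a)$. Let $\Sigma_+$ be the component of $\partial X$ containing $T\setminus(D_b\cup D_{b'})$; it has genus 2. By Lemma 9.1(2),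
$$[\iota(\hat p)]=2[\hat p]\in H_1(X;\mathbb Z),\qquad \iota(\hat p)\subset\Sigma_-,\quad \hat p\subset\Sigma_+. \tag{5}$$
Let $P_-=\{\iota(p),\iota(p'),t_-\}$ with $t_-$ the belt circle of the 1-handle, and $P_+=\{p,p',t_+\}$ with $t_+$ the meridian of $a$. These are pants decompositions, as in Lemma 8.1.

**Step 3: the chain.** Here we string copies of $X$ together. Let $V_n$ ($n\ge0$) be copies of $V$, included in each other by $\iota:V_n\to V_{n+1}$. Suppose we have an arc $a_n\subset V_n$ from $b'$ to $b$ with tube $N(a_n)\cong D^2\times I$, and $H_n=V_n\setminus N^\circ(a_n)$. The set
$$Q_{n+1}=V_{n+1}\setminus\operatorname{int}\iota(H_n)=Y\cup\iota(N(a_n))$$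
is $Y$ with an orientable 1-handle attached along the same two discs as in $Q$. So there is a homeomorphism $\theta_{n+1}:Q\to Q_{n+1}$ that is the identity on $Y$ and carries belt circle to belt circle. Put $a_{n+1}=\theta_{n+1}(a)$ and $H_{n+1}=V_{n+1}\setminus N^\circ(a_{n+1})$. The tube of $a_{n+1}$ lies in $Q_{n+1}$ and stays off its inner boundary, so $\iota(H_n)\subset\operatorname{int}H_{n+1}$ and
$$X_{n+1}:=H_{n+1}\setminus\operatorname{int}\iota(H_n)=Q_{n+1}\setminus N^\circ(a_{n+1})=\theta_{n+1}(X).$$
Let $\Sigma_n=\partial H_n$, $P_n=\{p,p',t_n\}$ with $t_n$ the meridian of $a_n$, and let $\alpha_n\subset\Sigma_n\setminus P_n$ be the copy of $\hat p$. Then $\theta_{n+1}$ carries $(\Sigma_-,P_-,\iota(\hat p))$ to $(\Sigma_n,P_n,\alpha_n)$ and $(\Sigma_+,P_+,\hat p)$ to $(\Sigma_{n+1},P_{n+1},\alpha_{n+1})$.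

**Step 4: the hypotheses of Proposition 7.1.** (a) holds by construction. (b) Embed the solid torus $V_n$ in $\mathbb S^3$ in any way. For $i\le n$ we have $V_i\subset V_n\subset\mathbb S^3$, and Lemma 8.1 applies with $r=1$ and $U=V_i$. (c) All $(X_n;P_{n-1},P_n)$, $n\ge1$, are homeomorphic to $(X;P_-,P_+)$. Transport one metric of Lemma 6.2; then $d(X_n)=d(X)>0$ for all $n$, and the sum diverges. Hence $M=\bigcup_nH_n\setminus\bigcup_nP_n$ is a complete hyperbolic manifold which is a geometric limit of hyperbolic knot complements.

**Step 5: $M$ does not embed in $\mathbb S^3$.** Here the linking number of Section 4 returns. Suppose $M$ embeds; take a smooth embedding, orient $\mathbb S^3$ so that it preserves orientation, and regard $M\subset\mathbb S^3$. Let $\beta\subset\Sigma_0$ be a closed curve in $T\setminus(D_b\cup D_{b'})$ meeting $\alpha_0$ exactly once, transversally, and let $z\subset\operatorname{int}X_0$ be $\beta$ pushed into $X_0$. By Remark 9.2 the chains realizing (4) and (5) may be taken in $X_0\setminus P_0$ and $X_{n+1}\setminus(P_n\cup P_{n+1})$, which lie in $M$.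

*Mod 3.* By (4) there is a $\mathbb Z/3$-chain $G'$ in $X_0\setminus P_0$ with $\partial G'=\alpha_0$. Let $E$ be an integral chain in $\mathbb S^3$ with $\partial E=\alpha_0$. The difference of $G'$ and the mod 3 reduction of $E$ is a $\mathbb Z/3$-cycle, which has intersection number $0$ with $z$ since $H_2(\mathbb S^3;\mathbb Z/3)=0$. So, by Lemma 9.1(3),
$$\operatorname{lk}(z,\alpha_0)\equiv G'\cdot z\equiv\pm\,\alpha_0\cdot\beta=\pm1\pmod 3 .$$

*Powers of 2.* By (5), $\alpha_n$ is homologous to $2\alpha_{n+1}$ in $X_{n+1}\setminus(P_n\cup P_{n+1})$, which is disjoint from $z\subset\operatorname{int}X_0$. So $\alpha_0$ is homologous to $2^n\alpha_n$ in $\mathbb S^3\setminus z$, and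
$$\operatorname{lk}(z,\alpha_0)=2^n\operatorname{lk}(z,\alpha_n)\in2^n\mathbb Z\quad\text{for every }n .$$
Hence $\operatorname{lk}(z,\alpha_0)=0$.

The two statements contradict each other, which proves Theorem A: there are geometric limits of hyperbolic knot complements that do not embed into $\mathbb S^3$. $\blacksquare$

## 11. Torsion linking numbers and the proof of Theorem B

The last argument used two properties of $\mathbb S^3$ that a general closed manifold $C$ lacks. First, linking numbers are integers; in $C$ they have denominators dividing the order of the torsion of $H_1(C)$, and a factor 3 in the denominator would spoil the reduction mod 3. Second, $z$ has a linking number at all; in $C$ it may have infinite order in homology. To beat all $C$ at once we replace 3 by arbitrarily high powers of 3, and a single $z$ by infinitely many $z_j$, of which some combination must be torsion. One chain has to carry all these patterns, so the number of boundary tori grows along it.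

**Step 1: the numbers and the manifolds $U^n$.** For $j\ge1$ let
$$\omega_j=3^j+1,\qquad \mathbf a_j=\omega_j^2-1=3^j(3^j+2),$$
so the 3-adic valuation is $v_3(\mathbf a_j)=j$. Let $V^{(j)}$, $T^{(j)}$, $Y_j$, $\iota_{\omega_j}$, $p_j,p_j',\hat p_j$, $B_j,B_j'$, $b_j,b_j'$ be the objects of Section 10 for $\omega=\omega_j$. Let $U^0=V^{(1)}$ and $r_0=1$. Given $U^n$ with boundary tori $T^{(1)},\dots,T^{(r)}$, $r=r_n$, let $U^{n+1}$ be one of the following.

* *Stationary step:* $U^n\cup Y_1\cup\dots\cup Y_r$, the inner boundary of $Y_j$ being glued to $T^{(j)}$ by $\iota_{\omega_j}$; then $r_{n+1}=r$.
* *Transition step:* the same with $Y_1$ replaced by $Y_1\#V^{(r+1)}$; then $r_{n+1}=r+1$.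

Since gluing $Y_j$ to $V^{(j)}$ by $\iota_{\omega_j}$ gives $V^{(j)}$ again, inductively $U^n\cong V^{(1)}\#\cdots\#V^{(r_n)}$. This embeds in $\mathbb S^3$: embed each $V^{(i)}$ in its own copy of $\mathbb S^3$ and form the connected sums of the copies, which give $\mathbb S^3$, along balls inside the solid tori.

**Step 2: tunnels and blocks.** We drill as before, now with $r$ tunnels arranged cyclically as in Lemma 8.1: $H_n=U^n\setminus N^\circ(a_n^1\cup\dots\cup a_n^{r_n})$ with $a_n^i$ a proper arc in $U^n$ from $b_i'$ to $b_{i+1}$ (indices mod $r_n$). The arcs are constructed inductively.

Let $r=r_n$ and let $a_n$ be the union of the arcs at stage $n$. The manifold $Q_{n+1}=(U^{n+1}\setminus\operatorname{int}U^n)\cup N(a_n)=U^{n+1}\setminus\operatorname{int}H_n$ depends, up to homeomorphism, only on $r$ and the type of step. It is a copy of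
$$Q=(Y_1\text{ or }Y_1\#V^{(r+1)})\sqcup Y_2\sqcup\dots\sqcup Y_r$$
together with $r$ 1-handles joining the inner boundaries of $Y_1,\dots,Y_r$ cyclically; denote the result again by $Q$. It is connected, and its boundary consists of the outer tori and one surface $\Sigma_-$ of genus $r+1$.

By (2) there are integral chains $F_j$ in $Y_j$ ($j\le r$) with $\partial F_j=\iota_{\omega_j}(\hat p_j)-\omega_j\hat p_j$. In a transition step there is also a chain $G$ over $\mathbb Z/\mathbf a_{r+1}$ in $V^{(r+1)}$ with $\partial G=\hat p_{r+1}$, because $[\hat p_{r+1}]=\mathbf a_{r+1}\ell$ in $H_1(V^{(r+1)})$. All these chains can be taken off the ball used for the connected sum, since the complement of a 2-dimensional support contains a ball. Pushing in boundary curves as in Section 10, we find loops $\gamma_j$ near the inner boundary of $Y_j$ with $F_j\cdot\gamma_j=\pm1$, disjoint from $G$ and from $F_i$ for $i\ne j$. In a transition step we also find a loop near $T^{(r+1)}$ that meets $G$ in $\pm1$ and is disjoint from all $F_i$.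

Choose $r_{n+1}$ disjoint proper arcs in $Q$ with the prescribed endpoints $b_i',b_{i+1}$ (mod $r_{n+1}$) on the outer tori. By Remark 9.3, inserting these loops into each arc, we make the intersection numbers of every arc with all $F_j$, and with $G$, vanish. By Myers' theorem and Lemma 9.1(1) the arcs can be taken with excellent exterior. Fix such a choice for each $r$ and each type. This gives blocks $\mathcal X_r$ (stationary) and $\mathcal T_r$ (transition), whose boundaries consist of two connected surfaces of genera $r+1$ and $r_{n+1}+1$, with pants decompositions as in Lemma 8.1 on both sides. The first block $X_0\subset V^{(1)}$ is chosen as in Section 10, Step 1, with $\mathbf a_1$ in place of $3$.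

As in Section 10, there is a homeomorphism $\theta_{n+1}:Q\to Q_{n+1}$ that is the identity on the $Y_j$ (and on $Y_1\#V^{(r+1)}$) and carries belt circles to belt circles. We let the arcs of stage $n+1$ be the images of the chosen arcs. This gives $H_0\subset H_1\subset\cdots$, the surfaces $\Sigma_n=\partial H_n$, the pants decompositions $P_n=\{p_j,p_j',t_j\}_{j\le r_n}$, and blocks $X_{n+1}=H_{n+1}\setminus\operatorname{int}H_n$ homeomorphic to $\mathcal X_{r_n}$ or $\mathcal T_{r_n}$.

**Step 3: $M$ is a geometric limit.** Fix a metric on each $\mathcal X_r$ and $\mathcal T_r$ as in Lemma 6.2. For each $r\ge1$ use, in order, $s_r$ stationary steps $\mathcal X_r$ with $s_r\,d(\mathcal X_r)\ge1$, and then $\mathcal T_r$. Then (a) of Proposition 7.1 holds, and (c) holds since each $r$ contributes at least $1$ to the sum. (b) holds by Lemma 8.1 applied to $U^i\subset U^n\subset\mathbb S^3$, $i\le n$. So $M=\bigcup H_n\setminus\bigcup P_n$ is a geometric limit of hyperbolic knot complements.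

**Step 4: homological data in the blocks.** Let $\alpha_n^{(j)}\subset\Sigma_n\setminus P_n$ be the copy of $\hat p_j$ ($j\le r_n$), and let $n_j$ be the first index with $r_{n_j}=j$, so $n_1=0$. Write $\alpha^{(j)}=\alpha^{(j)}_{n_j}$. By Lemma 9.1(2), for $j\le r_n$ there is an integral chain $\Phi_j^{n+1}$ in $X_{n+1}$ with
$$\partial\Phi_j^{n+1}=\alpha_n^{(j)}-\omega_j\alpha_{n+1}^{(j)}, \tag{6}$$
and $\alpha^{(j)}$ bounds mod $\mathbf a_j$ in $X_{n_j}$. We lift the latter chain to the integers as follows. Arrange it to consist of a collar piece $\alpha^{(j)}\times[0,\epsilon]$ and a chain at depth at least $\epsilon$. Take the integral collar piece, and any integral lift of the rest. The boundary of the result is $\alpha^{(j)}$ plus $\mathbf a_j$ times a chain in the interior. So there are an integral chain $G_j$ in $X_{n_j}$ and an integral 1-chain $w_j$ in $\operatorname{int}X_{n_j}$ with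
$$\partial G_j=\alpha^{(j)}-\mathbf a_jw_j, \tag{7}$$
and $w_j$ is a cycle, because $\mathbf a_jw_j=\alpha^{(j)}-\partial G_j$ is.

Let $\beta_j\subset\Sigma_{n_j}$ be a closed curve in the part of $\Sigma_{n_j}$ coming from $T^{(j)}$, meeting $\alpha^{(j)}$ once, and let $z_j$ be $\beta_j$ pushed into $\operatorname{int}X_{n_j}$ and made disjoint from $w_j$. Then
$$G_j\cdot z_j\equiv\pm1\pmod{\mathbf a_j},\qquad \Phi_i^{n_j}\cdot z_j=0\quad(i<j). \tag{8}$$
The first is Lemma 9.1(3) applied to $G_j$ mod $\mathbf a_j$, whose boundary is $\alpha^{(j)}$. For the second, the part of $\partial\Phi_i^{n_j}$ on $\Sigma_{n_j}$ is carried by $\alpha_{n_j}^{(i)}$, which comes from a different torus and is disjoint from $\beta_j$; apply Lemma 9.1(3) again. By Remark 9.2 all these chains can be taken off $\bigcup P_n$, so they lie in $M$.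

**Step 5: reduction to a closed oriented target.** Suppose $M$ embeds in a compact 3-manifold $C$. By invariance of domain (in the double of $C$, if $\partial C\ne\emptyset$) the image is open and lies in $\operatorname{int}C$. Restrict to the component of $C$ containing $M$ and double it if it has boundary. If it is nonorientable, pass to the orientation cover, to which the orientable connected manifold $M$ lifts. So we may assume that $C$ is closed, connected and oriented, and that $M\subset C$ is smooth and orientation-preserving.

**Step 6: linking numbers of torsion cycles.** Let $\nu=b_1(C)$ and $d=|\operatorname{Tor}H_1(C;\mathbb Z)|$, and choose $e\ge1$ with $3^e>d$; then $v_3(d)<e$. For disjoint 1-cycles $x,y$ that are torsion in $H_1(C)$ put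
$$\operatorname{lk}(x,y)=\tfrac1d\,E\cdot x\in\tfrac1d\mathbb Z,\qquad \partial E=dy .$$
Two choices of $E$ differ by a 2-cycle $Z$; since $dx$ bounds, $d(Z\cdot x)=0$, so $Z\cdot x=0$ and $\operatorname{lk}$ is well defined. It is bilinear, and taking $E=d\Phi$ gives $\operatorname{lk}(x,\partial\Phi)=\Phi\cdot x$ whenever $|\partial\Phi|$ is disjoint from $x$. *Example:* in $\mathbb{RP}^3$, obtained from $V$ by filling along the slope $2\ell+m$, we have $d=2$. Here $2\ell$ is homologous to $-m$, and $\operatorname{lk}(u,\ell)=-\frac12$ for $u,\ell,m$ as in Section 1, because $2\operatorname{lk}(u,\ell)+\operatorname{lk}(u,m)=\operatorname{lk}(u,2\ell+m)=0$ and $\operatorname{lk}(u,m)=1$. So denominators do occur.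

**Step 7: a torsion combination of the $z_i$.** Let $I=\{e,e+1,\dots,e+\nu\}$. As $\dim H_1(C;\mathbb Q)=\nu$ and $I$ has $\nu+1$ elements, there are integers $c_i$ ($i\in I$) with greatest common divisor $1$ such that $z=\sum_{i\in I}c_iz_i$ is torsion in $H_1(C)$. Choose $j\in I$ with $3\nmid c_j$. Write $\alpha=\alpha^{(j)}$, $\omega=\omega_j$, $\mathbf a=\mathbf a_j$, and $\alpha_k=\alpha^{(j)}_{n_j+k}$. We compute $\operatorname{lk}(z,\alpha)$ in two ways.

**Step 8: divisibility gives $\operatorname{lk}(z,\alpha)=0$.** By (6) the sum telescopes:
$$\Psi_k=\sum_{s=0}^{k-1}\omega^s\,\Phi_j^{\,n_j+s+1}\qquad\text{satisfies}\qquad \partial\Psi_k=\alpha-\omega^k\alpha_k .$$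
So $[\alpha]$ is divisible by every $\omega^k$ in the finitely generated group $H_1(C)$, hence is torsion, and so is each $\alpha_k$. Moreover $\Psi_k\cdot z_i=0$ for all $i\in I$. For $i\le j$, the curve $z_i$ lies in $\operatorname{int}X_{n_i}$ with $n_i\le n_j$, and $\Psi_k$ lies in $X_{n_j+1}\cup\dots\cup X_{n_j+k}$, which does not meet it. For $i>j$, the only summand that can meet $z_i$ is a multiple of $\Phi_j^{n_i}$, and (8) applies. Hence $\operatorname{lk}(z,\alpha)-\omega^k\operatorname{lk}(z,\alpha_k)=\Psi_k\cdot z=0$, so
$$\operatorname{lk}(z,\alpha)=\omega^k\operatorname{lk}(z,\alpha_k)\in\tfrac{\omega^k}{d}\mathbb Z\quad\text{for all }k,$$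
and therefore $\operatorname{lk}(z,\alpha)=0$.

**Step 9: reduction at 3 gives $\operatorname{lk}(z,\alpha)\ne0$.** By (7), $\mathbf aw_j$ is homologous to the torsion cycle $\alpha$, so $w_j$ is torsion. It is disjoint from $z$, because $z_j$ was made disjoint from it and the other $z_i$ lie in other blocks. Again by (7),
$$\operatorname{lk}(z,\alpha)=\mathbf a\operatorname{lk}(z,w_j)+G_j\cdot z,\qquad G_j\cdot z=c_j\,(G_j\cdot z_j),$$
the last because each $z_i$ with $i\ne j$ lies in the interior of a different block and so misses $G_j$. By (8), $3\mid\mathbf a$ and $3\nmid c_j$, the integer $G_j\cdot z$ is prime to $3$. But $\mathbf a\operatorname{lk}(z,w_j)\in\frac{\mathbf a}d\mathbb Z$ is zero or has 3-adic valuation at least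
$$v_3(\mathbf a_j)-v_3(d)=j-v_3(d)\ge e-v_3(d)\ge1 .$$
Hence $v_3(\operatorname{lk}(z,\alpha))=0$, and $\operatorname{lk}(z,\alpha)\ne0$. This contradicts Step 8 and proves Theorem B. $\blacksquare$
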